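# Twisted torsion on the real points of $\overline{M_{0,n}}$ and its Milnor–Witt cohomology

## 1. A disc wound $m$ times around a circle, with its cells as marked points

Fix an integer $m\ge 2$. Take a $2m$-gon, cone it from its center $o$ into $2m$ triangles, and map its boundary $m$-to-$1$ onto a circle that consists of two vertices $v_0,v_1$ and two edges $e_0,e_1$. Call the resulting CW complex $Q_m$. Its cells are:

* vertices $A=\{o,v_0,v_1\}$;
* edges $B_0=\{e_0,e_1\}\cup\{s_j: j\in\mathbb Z/2m\}$, where $s_j$ is the spoke from $o$ to the $j$-th corner;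
* triangles $C=\{t_j: j\in\mathbb Z/2m\}$.

Write $\sim$ for incidence: $e_\nu\sim v_0,v_1$; $\;s_j\sim o,\,v_{j\bmod 2}$; $\;t_j\sim s_j,\,s_{j+1},\,e_{j\bmod 2}$. Each closed triangle has three different vertices $o,v_0,v_1$ and three different edges, so closed cells are embedded: $Q_m$ is a regular CW complex. As a space it is a disc attached to a circle by a map of degree $m$, so $H_1(Q_m;\mathbb Z)=\mathbb Z/m$. For $m=2$ this is a square glued to a projective plane, with $3+6+4=13$ cells.

Now let $n\ge 4m+5$, let $B=B_0\sqcup B_1$, where $B_1$ consists of $n-4m-5$ dummy elements incident to nothing, and put $N=A\sqcup B\sqcup C$, so $|N|=n$. Define a family of subsets of $N$: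
$$E=\{A\cup\{b,c\}: b\not\sim c\}\ \cup\ \{C\cup\{a,b\}: a\not\sim b\}\qquad(a\in A,\ b\in B,\ c\in C).\tag{1}$$

Here is what this is for. We use the cells of $Q_m$ (and the dummies) as the marked points of stable genus $0$ curves. Each $S\in E$ gives a boundary divisor $D_S$ of $\overline{M_{0,N}}$, and these divisors turn out to be pairwise disjoint. Let $\mathcal L=\mathcal O(\sum_{S\in E}D_S)$. We shall prove that the group $H_1(Q_m)=\mathbb Z/m$ reappears inside the second cohomology of the real points $\overline{M_{0,n}}(\mathbb R)$ with integer coefficients twisted by $\mathcal L$, and that it even lies in the multiples of $2$. For $m=2$ this produces an element of order $4$, for $m=3$ an element of order $3$. Either is incompatible with a conjectured formula for the Milnor–Witt cohomology of $\overline{M_{0,n}}$, stated in Section 2. The second half of the lecture builds one complex over a very small ring $\Lambda$ that computes this cohomology over all fields at once, and from it we read off the correct formula.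

## 2. Milnor–Witt K-theory, Rost–Schmid complexes, and the conjectured formula

Throughout, $k$ is a field of characteristic not $2$, $X_n=\overline{M_{0,n}}$, $M_n=X_n(\mathbb R)$, $d=n-3=\dim X_n$, and $c_i=\operatorname{rk}\mathrm{CH}^i(X_n)$. For a finite set $N$ of labels we also write $X_N$ and $M_N$.

### Coefficients

$GW(F)$ is the Grothendieck–Witt ring of non-degenerate symmetric bilinear forms over a field $F$, $W(F)$ its quotient by the hyperbolic plane, and $I(F)\subset W(F)$ the ideal of even-dimensional forms, so $W/I=\mathbb F_2$. For example $W(\mathbb C)=\mathbb Z/2$; and $W(\mathbb R)=\mathbb Z$ by the signature, with $I^s(\mathbb R)=2^s\mathbb Z$; and $GW(\mathbb R)=\{(r,s):r\equiv s \bmod 2\}$ by (rank, signature).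

$K^{MW}_*(F)$ is the graded ring generated by symbols $[a]$ of degree $1$ ($a\in F^\times$) and $\eta$ of degree $-1$. We put $\rho=[-1]$, $\langle a\rangle=1+\eta[a]$, $h=2+\eta\rho$, $\epsilon=-\langle-1\rangle$. We use the following textbook facts (Morel, *$\mathbb A^1$-algebraic topology over a field*, LNM 2052, Ch. 3; Morel, Comment. Math. Helv. 79 (2004); Lam, *Introduction to quadratic forms over fields*).

* **(K1)** $\eta$ and $K^{MW}_0=GW$ are central; $\eta h=0$; $[ab]=[a]+[b]+\eta[a][b]$; $[1]=0$; $[a][b]=\epsilon[b][a]$; $[a][a]=[a]\rho$; $[a^{-1}]=\epsilon[a]$; $[a][1-a]=0$; $\langle a^2\rangle=1$.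
* **(K2)** $K^{MW}_*/\eta=K^M_*$. Also $K^{MW}_*/h\cong I^*$, where $I^m=W$ for $m\le 0$, $[a]\mapsto\langle a\rangle-1$, and $\eta$ becomes the inclusion $I^{m+1}\subset I^m$. For $m<0$, $K^{MW}_m\cong W$ and $\eta:K^{MW}_m\to K^{MW}_{m-1}$ is an isomorphism. Finally $2^jW\subset I^j$.
* **(K3)** For a discrete valuation with uniformizer $\pi$ and units $u_i$: $\partial^\pi(\eta^r[\pi][u_2]\cdots[u_s])=\eta^r[\bar u_2]\cdots[\bar u_s]$ and $\partial^\pi(\eta^r[u_1]\cdots[u_s])=0$.
* **(K4)** (Pfister) $W(k)$ has no odd torsion. If $k$ is not formally real, $W(k)$ is killed by a power of $2$.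

Write $K_m=K^{MW}_m(k)$ and $W=W(k)$. Let ${}_\eta K_m$ be the kernel of $\eta:K_m\to K_{m-1}$ and $K_m/\eta$ the cokernel of $\eta:K_{m+1}\to K_m$. For example, over $\mathbb R$ the map $\eta:K_0\to K_{-1}$ is the signature $GW(\mathbb R)\to W(\mathbb R)=\mathbb Z$, so ${}_\eta K_0=\mathbb Zh$, while $K_0/\eta=K^M_0=\mathbb Z$. For $m<0$ and every $k$, ${}_\eta K_m=0=K_m/\eta$: for $m<-1$ both follow from $\eta$ being an isomorphism in negative degrees, and for $m=-1$ the map $\eta:GW\to W$ is onto.

### Cohomology

For a smooth $X$ and a line bundle $\mathcal L$, $\underline K^{MW}_q(\mathcal L)$ is the twisted unramified sheaf, and its Nisnevich (equivalently Zariski) cohomology is computed by a Rost–Schmid complex (Morel, LNM 2052, Ch. 5; Fasel, *Lectures on Chow–Witt groups*, Contemp. Math. 745 (2020); Rost, Doc. Math. 1 (1996); for finite base fields also Hogadi–Kulkarni, J. reine angew. Math. 759 (2020)). Let $\mathcal M_*\in\{K^{MW}_*,I^*,K^M_*\}$, let $Y$ be essentially smooth over a perfect field $k_0$ of characteristic $\ne2$, and $\mathcal N$ a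 line bundle on $Y$.

* **(R1)** $H^*(Y,\underline{\mathcal M}_q(\mathcal N))$ is the cohomology of $RS^i=\bigoplus_{y\in Y^{(i)}}\mathcal M_{q-i}\big(\kappa(y),\det(\mathfrak m_y/\mathfrak m_y^2)^\vee\otimes\mathcal N_y\big)$, where $\alpha\otimes ut=\alpha\langle u\rangle\otimes t$. The maps $K^{MW}\to I$, $K^{MW}\to K^M$, $I^j\subset W$ induce maps of complexes.
* **(R2)** The component $\partial^x_y$ vanishes unless $y\in Z:=\overline{\{x\}}$. If $Z$ is regular at $y$, with uniformizer $\pi$ and local generator $t$ of $\det N_{Z/Y}\otimes\mathcal N$, then $\partial^x_y(\alpha\otimes t)=\partial^\pi(\alpha)\otimes(\bar\pi^\vee\otimes\bar t)$.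
* **(R3)** For a smooth locally closed $U\subset Y$ of codimension $c$, the subquotient complex of points lying in $U$ is $RS(U,\mathcal M_{q-c}(\det N_U\otimes\mathcal N))[-c]$.
* **(R4)** Pull-back gives $H^*(U,\underline{\mathcal M}_q)\cong H^*(\mathbb A^1\times U,\underline{\mathcal M}_q)$.

Depending on conventions, (R2) and (R3) hold up to factors $\langle-1\rangle$ that depend only on codimensions; these units never matter below. Our schemes are defined over the prime field $k_0$; for $k/k_0$ finitely generated they are essentially smooth over $k_0$, and for general $k$ both sides of all statements commute with filtered colimits of fields.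

* **(J)** (Jacobson, Ann. K-Theory 2 (2017); twisted form: Hornbostel–Wendt–Xie–Zibrowius, *The real cycle class map*, Ann. K-Theory 6 (2021), Thm 2.3.) For $Y$ smooth over $\mathbb R$ and $j\ge\dim Y+1$: $H^i(Y,\underline I^j(\mathcal N))\cong H^i(Y(\mathbb R);\mathbb Z(\mathcal N))$.

Here $\mathbb Z(\mathcal N)$ is the local system of integers twisted by the orientation character of the real line bundle $\mathcal N(\mathbb R)$. On the circle $\mathbb{RP}^1$ with a Möbius bundle, for example, $H^0=0$ and $H^1=\mathbb Z/2$.

The group $\mathrm{Pic}(X_n)\cong\mathbb Z^{2^{n-1}-\binom n2-1}$ is generated by boundary divisors defined over $\mathbb Z$ and does not depend on the base field. So a line bundle $\mathcal L$ over $k$ determines one over $\mathbb R$, and $\mathbb Z(\mathcal L)$ on $M_n$ makes sense for every $k$.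

### The conjecture

The following is posed in Jan Hennig, "A cellular (co)homology computation for $\overline{M_{0,n}}$", arXiv:2606.21272 (2026).

**Conjecture.** Let $k$ be any field of characteristic not $2$, $n\ge3$, and $\mathcal L$ a line bundle on $X_n$. For every $i\ge0$ there are non-negative integers $\alpha_{n,i}(\mathcal L),\beta_{n,i}(\mathcal L),\gamma_{n,i}(\mathcal L)$, not depending on $q$, such that for all $q\in\mathbb Z$
$$H^i(X_n,\underline K^{MW}_q(\mathcal L))\cong K_{q-i}^{\alpha_{n,i}(\mathcal L)}\oplus({}_\eta K_{q-i})^{\beta_{n,i}(\mathcal L)}\oplus(K_{q-i}/\eta)^{\gamma_{n,i}(\mathcal L)},\tag{2}$$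
where $\alpha_{n,i}+\beta_{n,i}+\gamma_{n,i}=\operatorname{rk}\mathrm{CH}^i(X_n)=\operatorname{rk}H^{2i}(X_n(\mathbb C);\mathbb Z)$, where $\alpha_{n,i}(\mathcal L)$ is the rank of the free part of $H^i(M_n;\mathbb Z(\mathcal L))$, and $\gamma_{n,i}(\mathcal L)=\dim_{\mathbb F_2}{}_2H^i(M_n;\mathbb Z(\mathcal L))$.

**Example $n=4$.** Here $X_4=\mathbb P^1$. Let $\mathcal L=\mathcal O(s)$, let $\pi=1/x$ be the coordinate at $\infty$, and let $t$ be a generator on $\mathbb A^1$ with $t=\pi^st'$, $t'$ a generator near $\infty$. By (R3) and (R4) the decomposition $\mathbb P^1=\mathbb A^1\sqcup\{\infty\}$ gives an exact sequence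
$$0\to H^0(\mathbb P^1,\underline K^{MW}_q(\mathcal L))\to K_q\xrightarrow{\ \partial\ }K_{q-1}\to H^1(\mathbb P^1,\underline K^{MW}_q(\mathcal L))\to0,$$
where $\partial$ sends $\alpha$ to the residue of $\alpha\otimes t=\alpha\langle\pi\rangle^s\otimes t'$. If $s$ is even this is $\partial^\pi(\alpha)=0$; if $s$ is odd it is $\partial^\pi(\alpha+\eta[\pi]\alpha)=\eta\alpha$. So we get $K_q,\ K_{q-1}$ for even $s$, and ${}_\eta K_q,\ K_{q-1}/\eta$ for odd $s$. On the real side, $H^*(\mathbb{RP}^1;\mathbb Z(\mathcal L))$ is $(\mathbb Z,\mathbb Z)$, respectively $(0,\mathbb Z/2)$. The conjecture holds, with $\beta_{4,0}=1=\gamma_{4,1}$ in the odd case.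

**First attempt: comparing ranks.** The natural first test is whether the numbers fit. Write
$$H^i(M_n;\mathbb Z(\mathcal L))\cong\mathbb Z^{\alpha_i}\oplus\bigoplus_{a\ge0}(\mathbb Z/2^{a+1})^{\gamma_{i,a}}\oplus T_i,\qquad|T_i|\text{ odd},\qquad \gamma_i=\sum_a\gamma_{i,a}.\tag{3}$$
So $\alpha_i$ and $\gamma_i$ are the conjecture's $\alpha_{n,i}(\mathcal L)$ and $\gamma_{n,i}(\mathcal L)$. From $0\to\mathbb Z(\mathcal L)\xrightarrow2\mathbb Z(\mathcal L)\to\mathbb F_2\to0$ we get $\dim H^i(M_n;\mathbb F_2)=\alpha_i+\gamma_i+\gamma_{i+1}$. For $n=5$, $\mathcal L=\mathcal O$, $M_5$ is a closed non-orientable surface with $b_1=4$ (by (G4) in Section 3), so $H^*=(\mathbb Z,\mathbb Z^4,\mathbb Z/2)$, and the three sums are $1,5,1$, as are the ranks of $\mathrm{CH}^*(X_5)$. The numbers do fit, and Theorem B below says they always fit if one puts $\beta_{n,i}=\gamma_{i+1}$. But this count stops exactly here: it does not see the exponents $a$ in (3), nor the odd groups $T_i$. Formula (2), in contrast, is sensitive to them: in weights $q<0$ it says $H^i\cong W^{\alpha_i}$,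 leaving no room for anything else. The question is therefore whether torsion not killed by $2$ exists.

### The results

**Theorem A.** Let $m\ge2$ and $n\ge4m+5$. For the bundle $\mathcal L=\mathcal O(\sum_{S\in E}D_S)$ of Section 1, a sum of pairwise disjoint boundary divisors, $2\cdot H^2(M_n;\mathbb Z(\mathcal L))$ contains an element of order $m$. In particular $H^2(M_n;\mathbb Z(\mathcal L))$ contains an element of order $4$ for $m=2$, $n\ge13$, and one of order $3$ for $m=3$, $n\ge17$.

**Corollary A′.** The conjecture is false. It fails for $k=\mathbb R$, $n=17$, $i=2$, $q=-1$ and $\mathcal L$ as in Theorem A with $m=3$.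

**Theorem B.** For every field $k$ with $\operatorname{char}k\ne2$, every $n\ge3$, $\mathcal L$, $i$, $q$, there is an isomorphism of $GW(k)$-modules
$$H^i(X_n,\underline K^{MW}_q(\mathcal L))\cong K_{q-i}^{\alpha_i}\oplus\bigoplus_{a\ge0}\ker\big(2^a\eta:K_{q-i}\to K_{q-i-1}\big)^{\gamma_{i+1,a}}\oplus\bigoplus_{a\ge0}\big(K_{q-i}/2^a\eta K_{q-i+1}\big)^{\gamma_{i,a}}\oplus(W\otimes_{\mathbb Z}T_i).\tag{4}$$
Moreover $\alpha_i+\gamma_{i+1}+\gamma_i=c_i=\operatorname{rk}H^{2i}(X_n(\mathbb C);\mathbb Z)$.

**Theorem C.** Fix $k,n,\mathcal L$. Let $(\ast)$ be the condition: $H^*(M_n;\mathbb Z(\mathcal L))$ has no element of order $4$ and, if $k$ is formally real, no non-zero element of odd order.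

1. The conjectured formulas hold for $(k,n,\mathcal L)$, for all $i,q$, with $GW(k)$-linear isomorphisms, if and only if $(\ast)$ holds. In that case $\beta_{n,i}=\gamma_{n,i+1}$.
2. If $W(k)$ is a finitely generated group (e.g. $k$ algebraically closed, real closed, finite, or $p$-adic), the same equivalence holds for isomorphisms of abstract groups.
3. For every $n\ge13$ there is an $\mathcal L$ for which the conjecture fails over every $k$ as $GW(k)$-modules, and as abstract groups whenever $W(k)$ is finitely generated (e.g. $\mathbb C,\mathbb R,\mathbb F_q$). For every $n\ge17$ there is an $\mathcal L$ for which it fails as abstract groups over every formally real field.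
4. The conjecture holds over all $k$ for $n\le5$ and all $\mathcal L$. It also holds over all $k$ for all $n$ when $\mathcal L\equiv\mathcal O$ or $\mathcal L\equiv\omega_{X_n}$ in $\mathrm{Pic}/2$ (this case uses (G5)).

These results do not settle whether $(\ast)$ holds for all $\mathcal L$ when $6\le n\le12$.

## 3. Boundary divisors, forgetful maps and normal bundles

We recall the geometry of $X_N$ (Knudsen, Math. Scand. 52 (1983); Keel, Trans. AMS 330 (1992)).

* **(G1)** $X_N$ is smooth projective over $\mathbb Z$. Its boundary is a relative normal crossings divisor with smooth components $D_S=D_{S^c}\cong X_{S\cup*}\times X_{S^c\cup*}$. The strata $U_\tau\cong\prod_vM_{0,N(v)}$ are indexed by stable trees, have codimension $\#\text{edges}$, and have smooth closures $\overline U_\tau\cong\prod_vX_{N(v)}$. If $S,S'$ *cross* (all of $S\cap S'$, $S\setminus S'$, $S'\setminus S$, $(S\cup S')^c$ are non-empty), then $D_S\cap D_{S'}=\emptyset$.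
* **(G2)** Let $\pi_{ijkl}:X_N\to X_{\{ijkl\}}$ be the forgetful map. On a slice $X_{S\cup*}\times\{pt\}\subset D_S$ it is constant if $|S\cap\{i,j,k,l\}|\le2$. Otherwise it is the forgetful map of $X_{S\cup*}$, with the index outside $S$ (if any) replaced by $*$. Also $\pi_{ijkl}^*D_{ij|kl}=\sum_{i,j\in T,\ k,l\notin T}D_T$.
* **(G3)** The normal bundle of $D_S$ is the external product of the tangent lines at the two branches of the node. It has degree $-1$ on a one-dimensional boundary stratum $F\cong X_4$ whose 4-valent vertex has branches $S_1,S_2,S_3,S^c$ with $S=S_1\sqcup S_2\sqcup S_3$ (Knudsen; Keel–McKernan, *Contractible extremal rays on $\overline M_{0,n}$*, Handbook of Moduli II, 2013).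
* **(G4)** The rational Poincaré polynomial of $M_n$ is $\prod_{0\le k<(n-3)/2}(1+t(n-3-2k)^2)$ (Etingof–Henriques–Kamnitzer–Rains, Ann. Math. 171 (2010)). Hence $M_n$ is connected, and since $\binom{r+2}3-\binom r3=r^2$, $b_1(M_n)=\binom{n-1}3$.
* **(G5)** $H^*(M_n;\mathbb Z)$ has no element of order $4$ (EHKR, loc. cit.) and no odd torsion (Rains, J. Topology 3 (2010)). This is used only in Theorem C(4).
* **(G6)** Over $\mathbb C$, $X_{n+1}$ is obtained from $X_n\times\mathbb P^1$ by blow-ups along smooth centers that are disjoint unions of products $X_a\times X_b$ with $a,b\le n$, and $\mathrm{CH}^i(X_n)\cong H^{2i}(X_n(\mathbb C);\mathbb Z)$ (Keel). By induction and Manin's blow-up formula the integral Chow motive of $X_n$ is a sum of Tate motives. Reading off the two directions of such an isomorphism, there are $a_s\in\mathrm{CH}^{i_s}$, $b_s\in\mathrm{CH}^{d-i_s}$ with $[\Delta]=\sum_sa_s\times b_s$ (one composite is the identity of the motive of $X_n$) and $\deg(a_sb_t)=\delta_{st}$ whenever $i_s=i_t$ (the other composite is the identity of the sum),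 with $c_i$ indices having $i_s=i$.

For example, $\{1,2,3\}$ and $\{3,4,5\}$ cross in $\{1,\dots,6\}$. On the other hand $\{1,2,3\}$ and $\{4,5,6\}$ do not cross in $\{1,\dots,7\}$, and their divisors do meet: the stable tree with a middle vertex carrying the point $7$ and two outer vertices carrying $\{1,2,3\}$ and $\{4,5,6\}$ lies on both.

## 4. $H^1$ of the real locus as a group of simplicial $2$-cycles

We describe $H^1(M_N;\mathbb Z)$ so concretely that restriction to a boundary divisor becomes "forget some coefficients". Let $|N|\ge4$ and $V_N=H^1(M_N;\mathbb Z)$, free of rank $\binom{|N|-1}3$ by (G4). Let $C_*(\Delta^N)$ be the oriented chains of the full simplex on $N$, with cycles $Z_*$. Fix a total order on $N$ to orient triples, and write $z(T)$ for the coefficient of a triple $T$ in $z\in C_2(\Delta^N)$.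

For distinct $i,j,k,l$ let $\lambda_{ijkl}:X_{\{ijkl\}}\cong\mathbb P^1$ be the value of $x_l$ when $(x_i,x_j,x_k)=(0,1,\infty)$. Let $\omega_{ijkl}\in V_N$ be the pull-back under $\lambda_{ijkl}\circ\pi_{ijkl}$ of a fixed generator of $H^1(\mathbb{RP}^1;\mathbb Z)$. The transpositions $(ij)$, $(jk)$, $(kl)$ replace $\lambda$ by $1-\lambda$, $\lambda/(\lambda-1)$, $1-\lambda$. (For the last one: $z\mapsto z(1-\lambda)/(z-\lambda)$ fixes $0,1$, sends $\lambda$ to $\infty$, and sends $\infty$ to $1-\lambda$.) All three reverse the orientation of $\mathbb{RP}^1$. So $\omega$ is alternating, and $[ijkl]\mapsto\omega_{ijkl}$ defines a homomorphism $\Omega_N:C_3(\Delta^N)\to V_N$.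

Let $r_S:V_N\to V_{S\cup*}$ be restriction to a slice $M_{S\cup*}\times pt\subset D_S(\mathbb R)$; since $M_{S^c\cup*}$ is connected, the choice of point is irrelevant. Let $c_S:C_*(\Delta^N)\to C_*(\Delta^{S\cup*})$ be the chain map induced by collapsing $S^c$ to $*$, with degenerate simplices sent to $0$. If $|S\cap\{i,j,k,l\}|\le2$, then $c_S[ijkl]$ is degenerate and, by (G2), $\omega_{ijkl}$ restricts to $0$. In the other cases (G2) replaces the index outside $S$ by $*$. So
$$r_S\,\Omega_N=\Omega_{S\cup*}\,c_S.\tag{5}$$

**Lemma 1.** There is an isomorphism $\mathrm{ev}:V_N\cong Z_2(\Delta^N)$ with $\mathrm{ev}\,\Omega_N=\partial$. If $|S|,|S^c|\ge3$, there is an isomorphism $H^1(D_S(\mathbb R);\mathbb Z)\cong\mathbb Z^{\binom S3}\oplus\mathbb Z^{\binom{S^c}3}$ under which restriction from $M_N$ is $z\mapsto\big((z(T))_{T\subset S},(z(T))_{T\subset S^c}\big)$.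

**Step 1: the coefficients.** For a triple $T=(t_1t_2t_3)$ we have $V_{T\cup*}=\mathbb Z\,\omega_{*t_1t_2t_3}$. Let $\mathrm{ev}_T(x)$ be the coefficient of $r_T(x)$. (If $|N|=4$, there is no divisor $D_T$, and $r_T$ just renames the fourth point $*$.) For $\sigma\in C_3(\Delta^N)$ write $c_T\sigma=\kappa[*t_1t_2t_3]$. By (5), $\mathrm{ev}_T\Omega\sigma=\kappa$. Since $[t_1t_2t_3]$ has coefficient $1$ in $\partial[*t_1t_2t_3]$,
$$\mathrm{ev}_T\Omega\sigma=\kappa=(\partial c_T\sigma)(T)=(c_T\partial\sigma)(T)=(\partial\sigma)(T),$$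
the last equality because $T$ is the only triple that $c_T$ maps to $T$. So $\mathrm{ev}=(\mathrm{ev}_T)_T$ satisfies $\mathrm{ev}\,\Omega=\partial$.

**Step 2: $\mathrm{ev}$ is an isomorphism onto cycles.** Fix $0\in N$. For triples $T,T'\not\ni0$ we have $\mathrm{ev}_T\Omega[0T']=(\partial[0T'])(T)=\delta_{TT'}$. So $(\mathrm{ev}_T)_{T\not\ni0}:V_N\to\mathbb Z^{\binom{N\setminus0}3}$ is a surjection of free groups of equal rank $\binom{|N|-1}3$, hence an isomorphism, and the $\Omega[0T]$ form a basis of $V_N$. Thus $\Omega$ is onto, $\mathrm{ev}$ is injective, and its image is $\mathrm{ev}\,\Omega(C_3)=\partial C_3=Z_2(\Delta^N)$, as the simplex is acyclic.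

**Step 3: restriction to $D_S$.** By Künneth and connectedness, $H^1(D_S(\mathbb R))=V_{S\cup*}\oplus V_{S^c\cup*}$ via restriction to slices. Step 2 for $S\cup*$ with $0=*$ gives $V_{S\cup*}\cong\mathbb Z^{\binom S3}$ by $(\mathrm{ev}_T)_{T\subset S}$, and likewise for $S^c$. For $T\subset S$, $\mathrm{ev}_T(r_S\Omega\sigma)=(\partial c_S\sigma)(T)=(c_S\partial\sigma)(T)=(\partial\sigma)(T)$, the coefficient at $T$ of the cycle $\mathrm{ev}\,\Omega\sigma$. The same holds for $S^c$. $\square$

## 5. Twisting by disjoint boundary divisors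

Let $E\ne\emptyset$ be a set of pairwise crossing subsets $S\subset N$ with $|S|,|S^c|\ge3$. Put $M=M_N$, $D=\bigsqcup_{S\in E}D_S(\mathbb R)$ (disjoint by (G1)), and $\mathcal L=\mathcal O(\sum_ED_S)$. Call a triple *allowed* if it is contained in no $S$ and in no $S^c$ with $S\in E$; let $C_2^{al}\subset C_2(\Delta^N)$ be spanned by the allowed triples.

**Proposition 2.** $Z_1(\Delta^N)/\partial C_2^{al}$ embeds into $2\cdot H^2(M;\mathbb Z(\mathcal L))$.

**Step 1: the cokernel of restriction.** We compare $H^1$ of $M$ and $D$. Let $\Phi$ be the set of non-allowed triples. By Lemma 1, $r:H^1(M;\mathbb Z)\to H^1(D;\mathbb Z)$ factors as $Z_2(\Delta^N)\to\mathbb Z^\Phi\hookrightarrow H^1(D;\mathbb Z)$. The second map copies the coefficient at $T$ into every $S$ or $S^c$ containing $T$, and is injective because each $T\in\Phi$ lies in at least one. So $\operatorname{coker}r$ contains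
$$\operatorname{coker}(Z_2\to\mathbb Z^\Phi)=C_2/(C_2^{al}+Z_2)\xrightarrow[\ \cong\ ]{\partial}Z_1(\Delta^N)/\partial C_2^{al},\tag{6}$$
where we used $\mathbb Z^\Phi=C_2/C_2^{al}$ and $\partial:C_2/Z_2\cong\partial C_2=Z_1$.

**Step 2: two exact sequences.** We relate $D$, the pair $(M,D)$, and twisted coefficients. Let $j:M\setminus D\to M$ and $i:D\to M$. The canonical section of $\mathcal L$ vanishes exactly on $D$, so it trivializes $\mathbb Z(\mathcal L)$ on $M\setminus D$. For every abelian group $A$ this gives
$$0\to j_!A\to A\to i_*A\to0,\qquad0\to j_!A\to A(\mathcal L)\to i_*i^*A(\mathcal L)\to0,$$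
with connecting maps $\delta$ and $\delta_{\mathcal L}$. For $A=\mathbb F_2$ the twist disappears and the two sequences coincide; write $\delta_{\mathbb F_2}$ for the connecting map. Recall $H^*(M;j_!A)=H^*(M,D;A)$. The first sequence shows that $\delta:H^1(D;\mathbb Z)\to H^2(M,D;\mathbb Z)$ has kernel $\operatorname{im}r$. Let $\iota:H^2(M,D;\mathbb Z)\to H^2(M;\mathbb Z(\mathcal L))$ be the map in the second sequence.

**Step 3: $\iota$ is injective.** It suffices that $\delta_{\mathcal L}=0$ on $H^1(D;\mathbb Z(\mathcal L))=\bigoplus_{S\in E}H^1(D_S(\mathbb R);\mathbb Z(\mathcal L))$. Fix $S$ and let $Y=D_S(\mathbb R)=M_{S\cup*}\times M_{S^c\cup*}$. Since the other divisors are disjoint from $D_S$, $\mathcal L$ restricts to the normal bundle of $D_S$, an external product by (G3); so its sign local system is $\chi_1\boxtimes\chi_2$. As $|S|\ge3$, we can write $S=S_1\sqcup S_2\sqcup S_3$, and a suitable slice $M_{S\cup*}\times pt$ contains the real points of a curve $F\cong\mathbb P^1_{\mathbb R}$ as in (G3). On $F$ the bundle has odd degree, so on $F(\mathbb R)$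 it is a Möbius bundle, and $\chi_1$ is non-trivial. As $|S^c|\ge3$, likewise $\chi_2$ is non-trivial.

Hence $H^0(\,\cdot\,;\mathbb Q(\chi_\nu))=0$ for $\nu=1,2$, and Künneth gives $H^1(Y;\mathbb Q(\mathcal L))=0$. Also $H^0(Y;\mathbb Q(\mathcal L))=0$. From $0\to\mathbb Z(\mathcal L)\to\mathbb Q(\mathcal L)\to(\mathbb Q/\mathbb Z)(\mathcal L)\to0$ we get
$$H^1(Y;\mathbb Z(\mathcal L))\cong H^0(Y;(\mathbb Q/\mathbb Z)(\mathcal L))=\{x\in\mathbb Q/\mathbb Z:2x=0\}=\mathbb Z/2 .$$
Let $1_S\in H^0(D;\mathbb F_2)$ be the indicator function of $Y$. Its Bockstein $\beta(1_S)$ in $H^1(Y;\mathbb Z(\mathcal L))$ is non-zero because $H^0(Y;\mathbb Z(\mathcal L))=0$; so it generates.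

The $3\times3$ diagram formed by the second sequence and $\mathbb Z\xrightarrow2\mathbb Z\to\mathbb F_2$ gives $\delta_{\mathcal L}\beta(1_S)=-\beta\,\delta_{\mathbb F_2}(1_S)$, with $\beta$ on the right the Bockstein of $H^*(M,D;-)$. Now $\delta_{\mathbb F_2}$ is also the connecting map of the *untwisted* sequence, so $\delta_{\mathbb F_2}(1_S)$ is the reduction of the integral class $\delta(1_S)\in H^1(M,D;\mathbb Z)$, and its Bockstein is $0$. So $\delta_{\mathcal L}=0$.

**Step 4: the image consists of multiples of $2$.** For $\theta\in H^1(D;\mathbb Z)$, the mod $2$ reduction of $\iota\delta\theta$ is the image of $\bar\theta$ under the consecutive maps $H^1(D;\mathbb F_2)\to H^2(M,D;\mathbb F_2)\to H^2(M;\mathbb F_2)$ of one long exact sequence, hence $0$. So $\iota\delta\theta\in2H^2(M;\mathbb Z(\mathcal L))$. Together, $\iota\delta$ embeds $\operatorname{coker}r$, and with it the group (6), into $2H^2(M;\mathbb Z(\mathcal L))$. $\square$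

**One divisor gives nothing.** Let $E=\{S\}$, let $T=\{s_1,s_2,s_3\}\subset S$, and pick $p\in S^c$. From $\partial\partial[p\,s_1s_2s_3]=0$ we get $\partial[s_1s_2s_3]=\partial\big([ps_2s_3]-[ps_1s_3]+[ps_1s_2]\big)$, and the three triples on the right meet both $S$ and $S^c$, so they are allowed. The same works in $S^c$. Thus $Z_1=\partial C_2=\partial C_2^{al}$, and the group in Proposition 2 is zero. Many divisors are needed.

**A direct realization of a complex, and where it breaks.** The group $Z_1(\Delta^N)/\partial C_2^{al}$ is $H_1$ of the complex with all edges on $N$ and the allowed triples as triangles. So one wants a 2-dimensional complex $K$ with torsion in $H_1$ whose triangles are exactly the allowed triples. The obvious try is to take as vertices of $K$ the marked points and as $E$ the set of all triples $T$ that are not faces. This breaks twice. Two disjoint non-faces do not cross; if there is a seventh point, their divisors meet (Section 3), and Proposition 2 does not apply. Moreover a face disjoint from some $T\in E$ lies in $T^c$, so it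 is not allowed either. One needs sets that overlap automatically and whose complements contain no face. The family (1) does this: we pass to the barycentric subdivision of $Q_m$, where every triangle is a flag vertex–edge–face and so meets both $A$ and $C$, and we let each set of $E$ contain all of $A$ or all of $C$.

## 6. The allowed triples are the flags of $Q_m$

**Proof of Theorem A.** Let $N$, $E$ be as in Section 1.

**Step 1: incidence facts.** We list what will be used; each is read off from the incidences.

* $|B_0|=2m+2\ge6$.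
* Each $b\in B_0$ has exactly one non-neighbor in $A$: for $e_\nu$ it is $o$, for $s_j$ it is $v_{j+1\bmod2}$. A dummy has three. So each $b\in B$ has a non-neighbor in $A$.
* Each $b\in B$ has at least $2$ non-neighbors in $C$: $e_\nu$ has $m\ge2$, $s_j$ has $2m-2\ge2$, a dummy has $2m$.
* Each $c=t_j$ has a non-neighbor in $B$, namely $e_{j+1\bmod2}$.
* Each $a\in A$ has a non-neighbor in $B$ ($e_0$ for $o$; $s_{\nu+1}$ for $v_\nu$) and at least $4$ neighbors in $B_0$: $o$ has $2m$, $v_\nu$ has $m+2$.

**Step 2: $E$ satisfies the hypotheses of Proposition 2.** Sizes: $|S|\in\{5,2m+2\}$, and $S^c$ contains $B$ minus one element, so $|S^c|\ge5$. Crossing: two distinct sets of the same type have equal size, so both differences are non-empty; they have $A$ (resp. $C$) in common; and their union contains at most two elements of $B$, so it misses one. For $S=A\cup\{b,c\}$ and $S'=C\cup\{a,b'\}$ we have $a\in S\cap S'$, $A\setminus a\subset S\setminus S'$, $C\setminus c\subset S'\setminus S$ and $B\setminus\{b,b'\}\subset(S\cup S')^c$, all non-empty.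

**Step 3: the allowed triples are exactly the flags $\{a,b,c\}$ with $a\sim b\sim c$.** Let $T$ be a flag. It meets $A$ and $C$, while every $S^c$ misses $A$ or $C$; so $T$ lies in no $S^c$. If $T\subset A\cup\{b',c'\}\in E$, then $b=b'$, $c=c'$, contradicting $b'\not\sim c'$; similarly $T\subset C\cup\{a',b'\}\in E$ contradicts $a'\not\sim b'$. So $T$ is allowed.

Conversely, let $T$ be a non-flag. According to how it meets $A,B,C$:

* If $T=\{a,b,c\}$, then $b\not\sim c$ and $T\subset A\cup\{b,c\}\in E$, or $a\not\sim b$ and $T\subset C\cup\{a,b\}\in E$.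
* If $|T\cap A|\ge2$, the remaining element, if outside $A$, is some $b$ (which has a non-neighbor $c$) or some $c$ (which has a non-neighbor $b$); so $T\subset A\cup\{b,c\}$ with $b\not\sim c$. If $T=A$, any non-incident pair will do.
* If $|T\cap C|\ge2$, likewise $T\subset C\cup\{a,b\}$ with $a\not\sim b$, since each $b$ has a non-neighbor in $A$ and each $a$ one in $B$.
* If $T\subset B$, pick $b''\in B_0\setminus T$ and its non-neighbor $a''\in A$. Then $T\subset(C\cup\{a'',b''\})^c$.
* If $T=\{b,b',a\}$, pick $b''\in B_0\setminus T$ with $b''\sim a$, possible since $a$ has at least $4$ neighbors in $B_0$. The non-neighbor $a''$ of $b''$ differs from $a$, and $T\subset(C\cup\{a'',b''\})^c$.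
* If $T=\{b,b',c\}$, pick $b''\in B\setminus T$ and $c''\ne c$ with $b''\not\sim c''$, possible since $b''$ has at least $2$ non-neighbors in $C$. Then $T\subset(A\cup\{b'',c''\})^c$.

These are all the cases, and in each $T$ is not allowed.

**Step 4: conclusion.** Since $Q_m$ is regular, its barycentric subdivision $K\cong Q_m$ is the simplicial complex of flags of cells, a subcomplex of $\Delta^N$. Its $2$-simplices are the allowed triples, so $\partial C_2^{al}=B_1(K)$, the boundaries in $K$. Hence
$$\mathbb Z/m=H_1(K)=Z_1(K)/B_1(K)\subset Z_1(\Delta^N)/\partial C_2^{al},$$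
and Proposition 2 gives $y=2x$ of order $m$ in $H^2(M_n;\mathbb Z(\mathcal L))$. If $m$ is even, $x$ has order $2m$; for $m=2$ this is order $4$, with $n\ge13$. For $m=3$, $y$ has order $3$, with $n\ge17$. $\blacksquare$

## 7. Order $3$ in weight $-1$ over $\mathbb R$

**Proof of Corollary A′.** Take $k=\mathbb R$, $m=3$, $n=17$, $i=2$, $q=-1$.

**Step 1: what the conjecture says.** Here $q-i=-3$. By (K2), $K^{MW}_{-3}(\mathbb R)=W(\mathbb R)=\mathbb Z$, ${}_\eta K^{MW}_{-3}=0$ and $K^{MW}_{-3}/\eta=0$. So (2) asserts $H^2(X_{17},\underline K^{MW}_{-1}(\mathcal L))\cong\mathbb Z^\alpha$ for some $\alpha$. Then this group stays torsion-free after inverting $2$.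

**Step 2: what it is.** In the Rost–Schmid complex for $\underline K^{MW}_{-1}(\mathcal L)$ all coefficient degrees $-1-i$ are negative, so by (R1) and (K2) it coincides with the complex for $\underline W(\mathcal L)$. The complex for $\underline I^j(\mathcal L)$ is a subcomplex of the latter, with quotient killed by $2^j$, since $2^jW\subset I^{j-i}$. Take $j=15=\dim X_{17}+1$ and use (J):
$$H^2(X_{17},\underline K^{MW}_{-1}(\mathcal L))[\tfrac12]\cong H^2(X_{17},\underline I^{15}(\mathcal L))[\tfrac12]\cong H^2(M_{17};\mathbb Z(\mathcal L))[\tfrac12].$$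
By Theorem A the right-hand side contains an element of order $3$. This is a contradiction, whatever $\alpha,\beta,\gamma$ are. $\blacksquare$

The rest of the lecture proves Theorems B and C.

## 8. The ring $\Lambda$ and a complex valid over all fields

Let $\Lambda=\mathbb Z[\eta,\rho]/(\eta h,\rho h)$ with $h=2+\eta\rho$, $\deg\eta=-1$, $\deg\rho=1$. In $K^{MW}_*(F)$ we have $\eta h=0$ and $0=[(-1)^2]=2\rho+\eta\rho^2=\rho h$, so there is a graded ring map $\Lambda\to K^{MW}_*(F)$ for every field $F$.

From $\eta\cdot\eta\rho=-2\eta$ and $\rho\cdot\eta\rho=-2\rho$ we see that $\Lambda_{-s}$ and $\Lambda_s$ ($s>0$) and $\Lambda_0$ are generated as groups by $\eta^s$, $\rho^s$ and $\{1,\eta\rho\}$. Their images in $K^{MW}_*(\mathbb R)$ are independent in each degree: $\eta^s$ generates $W(\mathbb R)=\mathbb Z$; $\rho^s$ maps to $(-2)^s$, a generator of $I^s(\mathbb R)=2^s\mathbb Z$; and $1$, $\eta\rho=\langle-1\rangle-1$ form a basis of $GW(\mathbb R)$. Consequently: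

* $\Lambda\to K^{MW}_*(\mathbb R)$ is injective, and $\Lambda_s\cong\mathbb Z$ for $s\ne0$;
* $\Lambda_0\cong\{(r,s)\in\mathbb Z^2:r\equiv s\bmod2\}$ with $\eta\rho\mapsto(0,-2)$ and $h\mapsto(2,0)$;
* $\Lambda/h\cong I^*(\mathbb R)$ and $\Lambda/(\eta,\rho)=\mathbb Z$ in degree $0$, the latter being $(r,s)\mapsto r$ on $\Lambda_0$;
* $\epsilon$ and $\langle-1\rangle$ lie in $\Lambda_0$.

Let $\mathcal K$ be the homotopy category of bounded complexes of finitely generated graded free $\Lambda$-modules with degree-preserving differentials. A generator $e$ has a cohomological degree and a weight $w$, with $(e\Lambda)_q=e\Lambda_{q-w}$. $H^{i,q}$ denotes $H^i$ of the weight-$q$ part. In the $\mathbb P^1$ example with $s$ odd, the complex $e\mapsto e'\eta$, with $e$ of degree and weight $0$ and $e'$ of degree and weight $1$, did the job for every $k$. In general: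

**Proposition 3.** Given $n$ and $\mathcal L\in\mathrm{Pic}(X_{n,\mathbb Z})$, there is $P\in\mathcal K$, independent of $k$, such that for all $k$, $\mathcal M_*\in\{K^{MW}_*,I^*,K^M_*\}$, $i$, $q$:
$$H^i(X_{n,k},\underline{\mathcal M}_q(\mathcal L))\cong H^{i,q}(P\otimes_\Lambda\mathcal M_*(k))\quad(GW(k)\text{-linearly}).$$

The plan is to stratify $X_n$ by the $U_\tau$, to show that each stratum has cohomology only in degree $0$, with an explicit basis, and that all residues between basis elements are given by elements of $\Lambda$.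

**Step 1: coordinates on strata.** Normalize three points of each factor of $U_\tau\cong\prod_vM_{0,N(v)}$ to $0,1,\infty$. Then $U_\tau\subset\mathbb A^r_{\mathbb Z}$ is the top of a tower $U^{(0)}=\operatorname{Spec}\mathbb Z$, with $U^{(s)}=\mathbb A^1\times U^{(s-1)}$ minus the graphs $\Gamma_a=\{x_s=a\}$, $a\in A_s$. Here $A_s$ consists of $0$, $1$ and the earlier coordinates of the same factor. Call $x_s-a$ ($a\in A_s$) a *form of level $s$*. Differences of distinct elements of $A_s$ are units on $U^{(s-1)}$, of the form $\pm1$ or $\pm$ a form of lower level; in particular the graphs $\Gamma_a$ are disjoint.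

The forms are pairwise non-associate primes of the factorial ring $\mathbb Z[x]$, and $\mathcal O(U_\tau)$ is the localization of $\mathbb Z[x]$ at them. So $\mathrm{Pic}(U_\tau)=0$, and $G_\tau:=\mathcal O(U_\tau)^\times$ consists of $\pm$ Laurent monomials in forms. A *word* is a sequence $w=(g_1,\dots,g_l)$ in $G_\tau$, with symbol $[w]=[g_1]\cdots[g_l]\in\mathcal M_l(k(U_\tau))$. A *basic word* is a (possibly empty) sequence of forms of strictly decreasing level. For example, on $M_{0,4}=\mathbb A^1\setminus\{0,1\}$ the basic words are $\emptyset$, $(x)$, $(x-1)$.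

**Step 2: cohomology of a stratum.** We claim: $H^{>0}(U_{\tau,k},\underline{\mathcal M}_*)=0$, and $H^0$ is the free right $\mathcal M_*(k)$-module on the symbols of basic words. Induct on $s$; for $s=0$ this is $H^0(\operatorname{Spec}k)=\mathcal M_*(k)$, on the empty word. The graph $\Gamma_a\cong U^{(s-1)}$ has conormal bundle trivialized by $x_s-a$. By (R3), (R4) and induction the localization sequence for $U^{(s)}\subset\mathbb A^1\times U^{(s-1)}$ reads
$$0\to H^0(U^{(s-1)},\mathcal M_q)\to H^0(U^{(s)},\mathcal M_q)\xrightarrow{(\partial_a)}\bigoplus_aH^0(U^{(s-1)},\mathcal M_{q-1})\to0\to H^1(U^{(s)},\mathcal M_q)\to0\to\cdots,$$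
so $H^{>0}(U^{(s)})=0$. Let $b$ be a basic word of levels below $s$ and let $\alpha\in\mathcal M_*(k)$, a sum of terms $\eta^r[c_1]\cdots[c_t]$ with $c_\nu\in k^\times$. Then $[x_s-a][b]\alpha$ is unramified on $U^{(s)}$, and by (K3) and (R2)
$$\partial_{a'}\big([x_s-a][b]\alpha\big)=\delta_{aa'}[b]\alpha$$
up to a conventional unit: for $a'=a$ the forms in $b$ restrict to the same forms on $\Gamma_a\cong U^{(s-1)}$, and for $a'\ne a$ all entries are units along $\Gamma_{a'}$. (For $I^*$ and $K^M_*$, which are quotients of $K^{MW}_*$, this follows through the maps in (R1).) By induction the right-hand group is free on the $[b]$ in each component $a$, so $H^0(U^{(s)})$ is free on the $[b]$ and the $[x_s-a][b]$. These are exactly the basic words of level at most $s$.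

**Step 3: universal rewriting.** We claim: for every word $w$ in $G_\tau$ there are homogeneous $\lambda_b(w)\in\Lambda$, independent of $k$ and $\mathcal M$, with $[w]=\sum_b[b]\lambda_b(w)$. We give a rewriting procedure that uses only (K1), so it does not depend on $k$. With $[gg']=[g]+[g']+\eta[g][g']$, $[g^{-1}]=\epsilon[g]$, $[1]=0$, $[-1]=\rho$ and $\epsilon$-commutation (to move $\rho$ to the right), $[w]$ becomes a right $\Lambda$-combination of words in forms.

Work on the top level $s=r$ first. If a word has two factors of level $s$, make them adjacent. If they are equal, use $[X][X]=[X]\rho$. If they are $X=x_s-a$ and $Y=x_s-a'$ with $a\ne a'$, put $g=a'-a$ and $u=X/g$; then $1-u=(g-X)/g=Y/(-g)$. Expand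
$$[X]=[u]+[g]+\eta[u][g],\qquad[Y]=[1-u]+[-g]+\eta[1-u][-g].$$
In the product $[X][Y]$, every term containing both $[u]$ and $[1-u]$ vanishes, after moving the two next to each other. In the remaining terms re-expand $[u]=[X]+[g^{-1}]+\eta[X][g^{-1}]$, and similarly $[1-u]$ in terms of $[Y]$ and $[(-g)^{-1}]$. Since $g$ is $\pm1$ or $\pm$ a form of lower level, each step lowers the number of level-$s$ factors and introduces only lower-level ones. When at most one level-$s$ factor is left in each word, move it to the front and proceed to levels $r-1,r-2,\dots$. The result is a right $\Lambda$-combination of basic words.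

**Step 4: residues between strata.** Let $\mathcal L_\tau=\det N_{\overline U_\tau/X_n}\otimes\mathcal L|_{\overline U_\tau}$ over $\mathbb Z$, and fix a generator $t_\tau$ of $\mathcal L_\tau$ on $U_\tau$. Let $U_{\tau'}$ be a codimension-one stratum of $\overline U_\tau$ and $Y=U_\tau\cup U_{\tau'}$. It is the complement in $\overline U_\tau$ of the other boundary divisors, hence open, and smooth over $\mathbb Z$; $U_{\tau'}$ is a prime divisor of $Y$, smooth over $\mathbb Z$.

First we find an equation for $U_{\tau'}$. The tree $\tau'$ arises by splitting the half-edges $N(v)$ at one vertex $v$ as $S\sqcup S^c$. Pick $i,j\in S$ and $k,l\in S^c$. Let $\pi=\lambda_{iklj}\circ\pi_{ijkl}$ on the factor $X_{N(v)}$, i.e. the value of $x_j$ when $(x_i,x_k,x_l)=(0,1,\infty)$. It vanishes at $D_{ij|kl}$ and has its pole at $D_{jl|ik}$. By (G2) its zeros lie on the $D_T$ with $i,j\in T$, $k,l\notin T$, its poles on the $D_T$ with $j,l\in T$, $i,k\notin T$. Of all these divisors only $D_S$ meets $Y$. Also $\pi\in G_\tau$, and the fibers of $Y$ over primes are irreducible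 and meet $U_\tau$, so there are no vertical components. The multiplicity along $U_{\tau'}$ is computed at its generic point, which has characteristic $0$, and is $1$ by (G2). So $\pi$ has divisor exactly $U_{\tau'}$ on $Y$; it generates the ideal of $U_{\tau'}$, and this persists after base change to $k$. Dividing by powers of $\pi$ we obtain over $\mathbb Z$:

* every $g\in G_\tau$ is $\pi^vu$ with $u\in\mathcal O(Y)^\times$ and $\bar u:=u|_{U_{\tau'}}\in G_{\tau'}$;
* $t_\tau=\pi^st'$ with $t'$ a generator of $\mathcal L_\tau$ on $Y$;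
* $\bar\pi^\vee\otimes\bar t'=c\,t_{\tau'}$ with $c\in G_{\tau'}$, both being generators of $\mathcal L_{\tau'}$ on $U_{\tau'}$.

Let $\bar s\in\{0,1\}$ be the parity of $s$. Since $\langle\pi^s\rangle=\langle\pi\rangle^{\bar s}$, (R1) and (R2) give for the $\tau'$-component of the differential of $[b]\alpha\otimes t_\tau$, $\alpha\in\mathcal M_*(k)$,
$$\partial^\pi\big([b](1+\eta[\pi])^{\bar s}\alpha\big)(1+\eta[c])\otimes t_{\tau'}.\tag{7}$$
Write each letter of $b$ as $\pi^vu$. Using (K1) only, including $[\pi][\pi]=[\pi]\rho$, $[b](1+\eta[\pi])^{\bar s}$ is a right $\Lambda$-combination of symbols $[\pi][u_2]\cdots$ and $[u_1]\cdots$ with $u_\nu\in\mathcal O(Y)^\times$. The coefficients followed by $\alpha$ are sums of terms $\eta^r[c_1]\cdots[c_t]$ with constants $c_\nu$, so (K3) applies: the first kind gives $[\bar u_2]\cdots$, the second gives $0$. The factor $1+\eta[c]=\langle c\rangle$ is central, so we may write it in front; we then have a combination of words in $G_{\tau'}$, and Step 3 turns (7) into $\sum_{b'}[b']\lambda_{b',b}\,\alpha\otimes t_{\tau'}$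 with homogeneous $\lambda_{b',b}\in\Lambda$ independent of $k$, $\mathcal M$ and $\alpha$. Conventional units $\langle-1\rangle\in\Lambda_0$ are absorbed.

**Step 5: the complex.** Let $P^i$ be free on generators $e_{\tau,b}$, with $\operatorname{codim}\tau=i$ and $b$ basic, of weight $i+\text{length}(b)$. Set $de_{\tau,b}=\sum e_{\tau',b'}\lambda_{b',b}$. Let
$$P_k^i=\bigoplus_{\operatorname{codim}\tau=i}H^0(U_{\tau,k},\mathcal M_{q-i})\otimes t_\tau\ \subset\ RS^i(X_{n,k}),$$
sitting at the generic points of the strata. A codimension-one point of $\overline U_{\tau,k}$ either lies in $U_{\tau,k}$, where the residue of an unramified element vanishes, or is the generic point of some $U_{\tau',k}$. So by Step 4, $P_k$ is a subcomplex, and by Step 2, $P_k=(P\otimes_\Lambda\mathcal M_*(k))_q$. Taking $k=\mathbb R$, $\mathcal M=K^{MW}$, the matrix entries of $d^2$ vanish in $K^{MW}_*(\mathbb R)$, hence in $\Lambda$ by injectivity. So $P$ is a complex.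

**Step 6: comparison.** Filter $RS=RS(X_{n,k},\mathcal M_q(\mathcal L))$ by the subcomplexes $F^p$ of points lying in strata of codimension $\ge p$. By (R3) and Step 2, $\mathrm{gr}^pRS$ has cohomology only in degree $p$, equal to $P^p_k$, which is $\mathrm{gr}^p$ of the induced filtration on $P_k$. The filtration is finite, so $P_k\subset RS$ is a quasi-isomorphism, and it is $GW(k)$-linear. $\blacksquare$

## 9. Reduction to $\mathbb Z$ is concentrated on the diagonal

**Lemma 4.** $H^{i,w}(P\otimes_\Lambda\mathbb Z)$ is $0$ for $w\ne i$, and free of rank $\operatorname{rk}H^{2i}(X_n(\mathbb C);\mathbb Z)$ for $w=i$.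

Here $\Lambda\to\Lambda/(\eta,\rho)=\mathbb Z$. In the rest of this section $c_i$ is taken over $\mathbb C$, so it equals this rank by (G6); the proof of Theorem B will show that $\mathrm{CH}^i$ has the same rank over every $k$.

**Step 1: Milnor K-cohomology over $\mathbb C$.** For $\mathcal M=K^M$ the twist plays no role, since $\langle u\rangle$ acts as $1$. We use pull-backs, products, push-forwards and the projection formula for $A^*(-;K^M_*)$ (Rost, loc. cit.; Elman–Karpenko–Merkurjev, *The algebraic and geometric theory of quadratic forms*, Ch. IX–XII). Let $p:X_n\to\operatorname{Spec}\mathbb C$. For $\xi\in H^i(X_n,\underline K^M_q)$, inserting $[\Delta]=\sum a_s\times b_s$ into $\xi=(pr_1)_*([\Delta]\cdot pr_2^*\xi)$ and using base change,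
$$\xi=\sum_sa_s\cdot p^*p_*(b_s\xi).$$
Here $p_*(b_s\xi)\in H^{i-i_s}(\operatorname{Spec}\mathbb C,K^M_{q-i_s})$ vanishes unless $i_s=i$. So the $a_s$ with $i_s=i$ generate. They are independent over $K^M_*(\mathbb C)$, because $p_*(b_ta_s\alpha)=\deg(a_sb_t)\alpha=\delta_{st}\alpha$. Thus $H^i(X_n,\underline K^M_*)$ is free over $K^M_*(\mathbb C)$ on $c_i$ generators of weight $i$. The module structure is termwise multiplication by constants on Rost's complex, and $P_{\mathbb C}$ is a subcomplex of modules, so this is the module structure of $H^i(P\otimes_\Lambda K^M_*(\mathbb C))$.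

**Step 2: descent to $\mathbb Z$.** Choosing cocycle representatives gives a quasi-isomorphism to $P\otimes_\Lambda K^M_*(\mathbb C)$ from a complex of free modules with zero differential, with $c_i$ generators in degree and weight $i$. Both are bounded complexes of projectives, so it is a homotopy equivalence. Tensor along $K^M_*(\mathbb C)\to K^M_0=\mathbb Z$; the composite $\Lambda\to\mathbb Z$ kills $\eta$ and $\rho$. $\square$

## 10. Complexes over $\Lambda$ with diagonal reduction

The building blocks in $\mathcal K$ are:

* $\mathbf T_i$: one generator of degree $i$ and weight $i$;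
* $\mathbf C_i(a)$: generators $e$ (degree and weight $i$) and $e'$ (degree and weight $i+1$), with $de=e'\,2^a\eta$;
* $\mathbf O_i(m)$, $m$ odd and positive: generators $f'$ (degree $i-1$) and $f$ (degree $i$), both of weight $i$, with $df'=fu_m$, where $u_m=m-\frac{m-1}2h=(1,m)\in\Lambda_0$.

For $\mathbb P^1$ we found $\mathbf T_0\oplus\mathbf T_1$ ($s$ even) and $\mathbf C_0(0)$ ($s$ odd). Call a complex *pure* if all generators of degree $i$ have weight $i$, for every $i$.

**Proposition 5.** Let $P\in\mathcal K$ satisfy (H1): $H^{i,w}(P\otimes\mathbb Z)=0$ for $w\ne i$, and it is free of rank $c_i$ for $w=i$. Then $P\simeq P_0\oplus O$, where $O$ is a finite sum of $\mathbf O_i(m)$'s and $P_0$ is a finite sum of $\mathbf T_i$'s and $\mathbf C_i(a)$'s with exactly $c_i$ generators in degree $i$.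

**Step 1: inverting $2$.** We split $\Lambda[\frac12]$ so that it becomes easy. Since $h^2=2h$, the elements $h/2$ and $1-h/2=-\eta\rho/2$ are complementary idempotents, and $\Lambda[\frac12]=\Lambda^+\times\Lambda^-$. Because $\eta h=\rho h=0$, $\Lambda^+=\mathbb Z[\frac12]=(\Lambda/(\eta,\rho))[\frac12]$ in degree $0$. In $\Lambda^-$ we have $-\eta\rho/2=1$, so $\eta$ is invertible and $\Lambda^-=\mathbb Z[\frac12][\eta^{\pm1}]$. On $\Lambda_0$ the projections to $\Lambda^+_0$ and $\Lambda^-_0$ are $(r,s)\mapsto r$ and $(r,s)\mapsto s$. Put $P^\pm=P\otimes\Lambda^\pm$. Graded free $\Lambda^-$-modules are equivalent to free $\mathbb Z[\frac12]$-modules via the weight-$0$ part. We also use that a bounded complex of finitely generated free modules over a principal ideal domain $R$ is a sum of complexes $R[-i]$ and $(R\xrightarrow{a\ne0}R)$.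

**Step 2: purity at the prime $2$.** A homogeneous element of $\Lambda_{(2)}$ outside the ideal $(2,\eta,\rho)$ is a unit: it has degree $0$, so it is $(r,s)$ with $r\equiv s$ odd, and $(1/r,1/s)$ is again in $\Lambda_{0,(2)}$. Whenever the differential of $P_{(2)}$ has a unit entry, the corresponding two generators can be split off as a contractible summand by a change of basis. After finitely many cancellations, $P_{(2)}\simeq P'$ with all entries in $(2,\eta,\rho)$. Then $P'\otimes\mathbb F_2$ has zero differential, so the generators of $P'$ in degree $i$ and weight $w$ are counted by $\dim H^{i,w}(P\otimes\mathbb F_2)$. By (H1) and universal coefficients this is $c_i$ for $w=i$ and $0$ otherwise. Thus $P'$ is pure with ranks $c_i$.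

**Step 3: splitting off the odd torsion.** We detach the odd torsion of $H^*(P^-)$. On $\mathbf O_i(m)$, $m=u_m\cdot(m,1)$ with $(m,1)\in\Lambda_0$, so $f\mapsto f'(m,1)$ is a homotopy from $m\cdot\mathrm{id}$ to $0$. The complexes $\mathbf O_i(m)\otimes\mathbb Z$ and $\mathbf O_i(m)^+$ are contractible, because $u_m\mapsto1$; and $\mathbf O_i(m)^-$ corresponds to $\mathbb Z[\frac12]\xrightarrow m\mathbb Z[\frac12]$.

Let $O$ be a finite sum of such complexes. Then $\mathrm{Hom}_{\mathcal K}(O,P)$ is killed by an odd integer, so it equals its localization away from $2$. Hom complexes between bounded complexes of finitely generated free modules commute with localization, so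
$$\mathrm{Hom}_{\mathcal K}(O,P)=\mathrm{Hom}(O^+,P^+)\times\mathrm{Hom}(O^-,P^-)=\mathrm{Hom}(O^-,P^-),$$
and the same holds for $\mathrm{Hom}(P,O)$ and $\mathrm{End}(O)$. By Step 1, $P^-$ corresponds to a sum of $\mathbb Z[\frac12][-i]$'s and $(\mathbb Z[\frac12]\xrightarrow a\mathbb Z[\frac12])$'s, where up to units $a$ is odd and positive. Choose $O$ so that $O^-$ is the sum of those with $a>1$; its complement has torsion-free cohomology. Lift the inclusion $O^-\to P^-$ and projection $P^-\to O^-$ to $O\to P\to O$. The composite is the identity, since it is so in $\mathrm{End}(O^-)=\mathrm{End}(O)$. A split monomorphism in a triangulated category gives $P\simeq O\oplus P_0$ with $P_0=\mathrm{cone}(O\to P)$. Since $O\otimes\mathbb Z\simeq0$, $P_0$ satisfies (H1) with the same $c_i$, and it satisfies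

(H2): $H^*(P_0^-)$ is torsion-free.

**Step 4: (H1) and (H2) imply homotopy equivalence to a pure complex with ranks $c_i$.** Write $P$ for a complex with (H1) and (H2), and induct on $\#\{i:c_i\ne0\}$.

*All $c_i=0$.* Then $P_{(2)}\simeq0$ by Step 2. So $H^*(P^-)\otimes\mathbb Q=0$, i.e. $H^*(P^-)$ is torsion, hence $0$ by (H2). Also $H^*(P^+)=H^*(P\otimes\mathbb Z)[\frac12]=0$. Thus $H^*(P)$ vanishes at $2$ and after inverting $2$, so $P$ is acyclic, hence contractible.

*Otherwise* let $i$ be maximal with $c:=c_i\ne0$. Let $A=H^{i,i}(P)$, a finitely generated $\Lambda_0$-module, and $J=(\eta\rho)\subset\Lambda_0$. Note $J=\mathbb Z\eta\rho=\eta\Lambda_1$ and $Jh=0$.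

*The natural map $A/JA\to H^{i,i}(P\otimes\mathbb Z)\cong\mathbb Z^c$ is an isomorphism.* Localize at $2$ and use the pure complex $P'$, which is zero above degree $i$. So $A_{(2)}$ is the quotient of $(P'^i)_{\text{weight }i}=\Lambda_{0,(2)}^c$ by the image of the weight-$i$ part of $P'^{i-1}$, whose entries are in $\Lambda_{1,(2)}$. The differential has entries in $\Lambda_{-1,(2)}$, so this image lies in $(\eta\Lambda_1)_{(2)}^c=J_{(2)}^c$, and $(A/JA)_{(2)}=(\Lambda_0/J)_{(2)}^c=\mathbb Z_{(2)}^c=H^{i,i}(P'\otimes\mathbb Z)$. After inverting $2$, $A[\frac12]=H^{i,i}(P^+)\oplus H^{i,i}(P^-)$, and $JA[\frac12]$ is the second summand because $J[\frac12]=\Lambda^-_0$; so $(A/JA)[\frac12]=H^{i,i}(P^+)=H^{i,i}(P\otimes\mathbb Z)[\frac12]$.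

*$A$ is generated by $c$ elements.* Let $B=A/hA$, a finitely generated abelian group. Since $B[\frac12]=H^{i,i}(P^-)$ is torsion-free by (H2), $B$ has no odd torsion. Since $2=h-\eta\rho$, we have $hA+2A=hA+JA$, and $h$ acts as $2$ on $A/JA\cong\mathbb Z^c$; so $B/2B=A/(J+(h))A=\mathbb F_2^c$. Hence $B$ is a sum of $c$ cyclic groups, with generators $b_1,\dots,b_c$ that reduce to a basis of $\mathbb F_2^c$. Because $GL_c(\mathbb Z)\to GL_c(\mathbb F_2)$ is onto, there is a basis $z_1,\dots,z_c$ of $A/JA$ with the same reductions. The map $A\to A/JA\times_{A/(J+(h))A}A/hA$ is onto: if $x-y=j+h'$ with $j\in JA$, $h'\in hA$, then $x-j=y+h'$ lifts the pair of classes of $x$ and $y$. So lift $(z_\nu,b_\nu)$ to $x_\nu\in A$. The quotient $A'=A/\sum x_\nu\Lambda_0$ satisfies $A'=JA'$ and $A'=hA'$, so $A'=JhA'=0$.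

*The induction step.* Let $f:\mathbf T_i^c\to P$ represent $(x_\nu)$, and put $P_1=\mathrm{cone}(f)$. On $H^{i,i}(-\otimes\mathbb Z)$, $f$ sends the standard basis to the basis $(z_\nu)$, so it is an isomorphism, and the long exact sequence shows that $P_1$ satisfies (H1) with $c_i$ replaced by $0$. Since the $x_\nu$ generate $A$, $f^-$ is onto on $H^i$ in weight $i$, hence, $\eta$ being invertible, in all weights. So $H^i(P_1^-)=0$, and there is an exact sequence
$$0\to H^{i-1}(P^-)\to H^{i-1}(P_1^-)\to\ker\big(H^i((\mathbf T_i^c)^-)\to H^i(P^-)\big)\to0$$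
with torsion-free ends. The other groups are unchanged, so (H2) holds for $P_1$. By induction $P_1\simeq Q$ with $Q$ pure with the ranks $c_j$ for $j\ne i$ and $0$ in degree $i$. The triangle $\mathbf T_i^c\to P\to P_1\to\mathbf T_i^c[1]$ gives $P\simeq\mathrm{cone}(g)[-1]$ for a chain map $g:Q\to\mathbf T_i^c[1]$. Its terms are $Q^j\oplus(\mathbf T_i^c)^j$, so it is pure with ranks $c_j$.

**Step 5: pure complexes are diagonalizable.** In a pure complex the differential has entries in $\Lambda_{-1}=\mathbb Z\eta$. So it is $D\eta$ with integer matrices $D$, and $D^2\eta^2=0$ gives $D^2=0$ because $\eta^2$ has infinite order. Integral base changes decompose $(\mathbb Z^{c_i},D)$ into complexes $\mathbb Z[-i]$ and $(\mathbb Z\xrightarrow{a\neq 0}\mathbb Z)$. The cohomology of $P_0^-$ is that of $D\otimes\mathbb Z[\frac12]$, so by (H2) each $a$ is $\pm$ a power of $2$. These pieces are the $\mathbf T_i$ and $\mathbf C_i(a)$. $\blacksquare$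

## 11. Reading off the cohomology over every field

**Proof of Theorem B.** By Proposition 3, Lemma 4 and Proposition 5,
$$P\simeq\bigoplus_i\mathbf T_i^{\alpha_i'}\oplus\bigoplus_{i,a}\mathbf C_i(a)^{\gamma'_{i+1,a}}\oplus\bigoplus_\nu\mathbf O_{i_\nu}(m_\nu),$$
where, counting generators of $\mathbf T$'s and $\mathbf C$'s in degree $i$,
$$\operatorname{rk}H^{2i}(X_n(\mathbb C);\mathbb Z)=\alpha_i'+\sum_a\gamma'_{i+1,a}+\sum_a\gamma'_{i,a}.\tag{8}$$

**Step 1: the multiplicities, from $k=\mathbb R$ and $\mathcal M=I^*$.** Take a weight $j\ge d+2$ larger than all weights of generators that occur. By (J) and Proposition 3 the cohomology of $(P\otimes_\Lambda I^*(\mathbb R))_j$ is $H^*(M_n;\mathbb Z(\mathcal L))$. The summand $\mathbf T_i$ contributes $I^{j-i}(\mathbb R)\cong\mathbb Z$ in degree $i$. The summand $\mathbf C_i(a)$ gives $2^a$ times the inclusion $2^{j-i}\mathbb Z\to2^{j-i-1}\mathbb Z$, i.e. $\mathbb Z/2^{a+1}$ in degree $i+1$. The summand $\mathbf O_i(m)$ gives $\mathbb Z/m$ in degree $i$, since $h=0$ in $I^*$ and so $u_m$ acts as $m$. Comparing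 with (3), $\alpha_i'=\alpha_i$, $\gamma'_{i,a}=\gamma_{i,a}$, and $T_i\cong\bigoplus_{i_\nu=i}\mathbb Z/m_\nu$.

**Step 2: the rank of $\mathrm{CH}^i$ over $k$, from $\mathcal M=K^M$ and $q=i$.** In $K^M_*$ we have $\eta=0$ and $h=2$. So $\mathbf C_i(a)$ has zero differential, and $\mathbf O_i(m)$ is contractible as $u_m=m-(m-1)=1$. Every generator of degree $i$ of the other summands has weight $i$ and contributes $K^M_0=\mathbb Z$. So $\mathrm{CH}^i(X_{n,k})=H^i(X_{n,k},\underline K^M_i)$ is free of rank (8) for every $k$; that is, $c_i=\operatorname{rk}H^{2i}(X_n(\mathbb C);\mathbb Z)=\alpha_i+\gamma_{i+1}+\gamma_i$.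

**Step 3: the case $\mathcal M=K^{MW}$.** In weight $q$ and degree $i$, $\mathbf T_i$ gives $K_{q-i}$, $\mathbf C_i(a)$ gives $\ker(2^a\eta:K_{q-i}\to K_{q-i-1})$, and $\mathbf C_{i-1}(a)$ gives $K_{q-i}/2^a\eta K_{q-i+1}$. These are the first three kinds of summands in (4), with multiplicities $\alpha_i$, $\gamma_{i+1,a}$, $\gamma_{i,a}$.

For $\mathbf O_i(m)$ we need kernel and cokernel of $u_m$ on $K_s$, $s=q-i$. Use $0\to hK_s\to K_s\to I^s(k)\to0$ from (K2). On $hK_s$, $u_m$ acts as the identity, since $h^2=2h$ gives $u_mh=mh-(m-1)h=h$. On $I^s$ it acts as $m$. This is injective by (K4), and its cokernel is $I^s/m\cong W/m$ because $W/I^s$ is killed by a power of $2$. By the snake lemma $u_m$ is injective on $K_s$ with cokernel $W/m$. So $\mathbf O_i(m)$ contributes $W/m=W\otimes\mathbb Z/m$ in degree $i$ and nothing else, and together these give $W\otimes_{\mathbb Z}T_i$. All maps are $GW(k)$-linear. $\blacksquare$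

## 12. When the conjectured formula holds

**Proof of Theorem C.**

**Step 1: $(\ast)$ implies the formulas.** Under $(\ast)$, $\gamma_{i,a}=0$ for $a\ge1$. Also $W\otimes T_i=0$: either $T_i=0$, or $k$ is not formally real and $W$ is killed by a power of $2$ by (K4), while $|T_i|$ is odd. So (4) becomes (2) with $\alpha_{n,i}=\alpha_i$, $\beta_{n,i}=\gamma_{i+1}$, $\gamma_{n,i}=\gamma_i$, and the numerical conditions hold by Theorem B. Conversely, the sum condition forces $\beta_{n,i}=c_i-\alpha_i-\gamma_i=\gamma_{i+1}$.

**Step 2: the formulas imply $(\ast)$, for $GW(k)$-linear isomorphisms.** Take $q<0$, so that $q-i<0$. By Section 2 the conjecture says $H^i\cong W^{\alpha_i}$. In Theorem B, $\eta$ is an isomorphism in negative degrees and $GW\to W$ is onto, so $2^a\eta$ becomes multiplication by $2^a$ on $W$ (with image $2^aW$ also when it starts in $K_0$). Hence $H^i\cong W^{\alpha_i}\oplus Y_i$ with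
$$Y_i=\bigoplus_{a\ge1}({}_{2^a}W)^{\gamma_{i+1,a}}\oplus\bigoplus_{a\ge1}(W/2^a)^{\gamma_{i,a}}\oplus(W\otimes T_i),\tag{9}$$
where ${}_{2^a}W$ is the kernel of $2^a$. These are modules over $W=GW/h$. Tensoring over $W$ with $W/I=\mathbb F_2$ and comparing dimensions gives $\alpha_i\ge\alpha_i+\sum_{a\ge1}\gamma_{i,a}$. So $\gamma_{i,a}=0$ for all $i$ and all $a\ge1$: there is no element of order $4$. If $k$ is formally real, tensoring $W^{\alpha_i}\cong W^{\alpha_i}\oplus(W\otimes T_i)$ along a signature $W\twoheadrightarrow\mathbb Z$ gives $\mathbb Z^{\alpha_i}\cong\mathbb Z^{\alpha_i}\oplus T_i$, so $T_i=0$. This proves (1).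

**Step 3: abstract groups, part (2).** Sufficiency is contained in Step 1. Conversely, if $W$ is finitely generated, $W^{\alpha_i}\cong W^{\alpha_i}\oplus Y_i$ forces $Y_i=0$, since finitely generated abelian groups can be cancelled. But $W/2^a\ne0$ for $a\ge1$, as it maps onto $W/I=\mathbb F_2$, and $W\otimes T_i\twoheadrightarrow T_i$ if $k$ is formally real. So $(\ast)$ holds.

**Step 4: failure, part (3).** For $n\ge13$ use Theorem A with $m=2$: the element of order $4$ violates $(\ast)$ over every $k$, and (1) and (2) apply. For $n\ge17$ use $m=3$, so $T_2\ne0$. Let $k$ be formally real and $q<0$. By Theorem B, $H^2$ contains $W\otimes T_2$, which is killed by an odd integer and is non-zero since it maps onto $T_2$. The conjecture would make $H^2$ isomorphic to $W^{\alpha_2}$, which has no odd torsion by (K4).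

**Step 5: validity, part (4).** $M_n$ is a closed connected $d$-manifold. For any sign local system, $H^0$ is torsion-free; the torsion of $H^1$ is $\operatorname{Ext}(H_0,\mathbb Z)$ with $H_0$ equal to $\mathbb Z$ or $\mathbb Z/2$, so it is $0$ or $\mathbb Z/2$; and by Poincaré duality $H^d$ is an $H_0$ with twisted coefficients, again $\mathbb Z$ or $\mathbb Z/2$. For $n\le5$, i.e. $d\le2$, these are all the degrees, so $(\ast)$ holds for every $k$ and $\mathcal L$, and (1) applies.

The local system $\mathbb Z(\mathcal L)$ depends only on $\mathcal L$ in $\mathrm{Pic}/2$. For $\mathcal L\equiv\mathcal O$, $(\ast)$ is (G5). For $\mathcal L\equiv\omega_{X_n}$, $\mathbb Z(\mathcal L)$ is the orientation sheaf of $M_n$, so $H^i(M_n;\mathbb Z(\mathcal L))\cong H_{d-i}(M_n;\mathbb Z)$, whose torsion is that of $H^{d-i+1}(M_n;\mathbb Z)$. Apply (G5) and (1). $\blacksquare$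

**Example: $\mathbb C$, negative weight.** Here $W=\mathbb Z/2$ and $W\otimes T_i=0$. For $q<0$ the group $H^i$ is $(\mathbb Z/2)^{\alpha_i+\delta_i}$ with $\delta_i=\sum_{a\ge1}(\gamma_{i+1,a}+\gamma_{i,a})$, by (9), while (2) predicts $(\mathbb Z/2)^{\alpha_i}$. With $n=13$, $m=2$ and $i=2$, Theorem A gives $\delta_2\ge1$.

**Sizes of the extra summands.** They cannot be bounded as $n$ grows. Let $a\ge1$ and $n\ge2^{a+2}+5$, and apply Theorem A with $m=2^a$: there is $x\in H^2(M_n;\mathbb Z(\mathcal L))$ of order $2^{a+1}$, so in (4) for $i=2$ a summand $K_{q-2}/2^{a'}\eta K_{q-1}$ with $a'\ge a$ occurs. For odd $m\ge3$ and $n\ge4m+5$, the group $T_2$ contains an element of order $m$. By Theorem C, the smallest $n$ for which the conjecture fails for some $k$ and $\mathcal L$ lies between $6$ and $13$; the arguments above do not determine it.
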